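# Invariant subspaces near a family of almost equal subspaces

## 1. A first guess: one invariant subspace within $r$ of every member

Let $V$ be a vector space over a field $k$, let $X$ be a collection of subspaces of $V$, and write $A_x\subset V$ for the subspace belonging to $x\in X$. A group $G$ acts linearly on $V$ and preserves $X$ setwise; we write $gA_x=A_{gx}$. Fix an integer $r\ge 1$ and assume that any two members are close:
$$\dim A_x/(A_x\cap A_y)\le r\qquad\text{for all }x,y\in X. \tag{1}$$
The spaces themselves may be infinite-dimensional. We look for one $G$-invariant subspace $W$ close to all the $A_x$ at once, built from them by lattice operations.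

**Definition.** For a subspace $U\subset V$ and $x\in X$ put
$$p_x(U)=\dim U/(U\cap A_x),\qquad q_x(U)=\dim A_x/(U\cap A_x).$$
So $p_x$ is the excess of $U$ over $A_x$, and $q_x$ is what $U$ misses of $A_x$. Call $W$ **admissible** if it is $G$-invariant and is a finite sum of finite intersections of subspaces from $X$ (the empty sum, $0$, is allowed).

The natural first guess: since all the $A_x$ are within $r$ of each other, there is an admissible $W$ with $p_x(W)\le r$ and $q_x(W)\le r$ for all $x$. Let us test it.

*Trivial group.* Take $W=A_y$ for any $y$; both numbers are at most $r$ by (1). The same works whenever some $A_y$ is $G$-invariant, so the difficulty lies in the group.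

*Two subspaces exchanged by $G$.* Take $W=A_1\cap A_2$: then $p_x(W)=0$ and $q_x(W)\le r$. For $N$ subspaces the total intersection only gives $q_x\le (N-1)r$, which depends on $N$.

*All $j$-subsets.* Let $V=k^n$ with basis $e_1,\dots,e_n$, $G=S_n$, $1\le j\le n-1$, and let $X$ consist of all $A_S=\langle e_u:u\in S\rangle$ with $|S|=j$. Here (1) holds with $r=\min(j,n-j)$, the largest value of $|S\setminus S'|$. Every sum of intersections is spanned by basis vectors, so an admissible $W$ is $0$ or $V$. If $n-j\le j$, then $W=V$ has $p=n-j=r$ and $q=0$. If $j\le n-j$, then $W=0$ has $p=0$ and $q=j=r$. The guess survives.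

*The Fano plane.* Let $\mathcal P$ be the $7$ points of the projective plane over $\mathbb F_2$, $V=k^{\mathcal P}$, $G=PGL_3(\mathbb F_2)$, and let $X$ consist of the seven spaces $A_H=\langle e_u:u\notin H\rangle$, with $H$ a line. A line has $3$ points and two lines meet in one point, so $\dim A_H/(A_H\cap A_{H'})=|H'\setminus H|=2$ for $H\neq H'$: we may take $r=2$. Since $G$ is transitive on points, an admissible $W$ is $0$ or $V$. Now $p_H(V)=3>2$, so $W=V$ is not allowed, and $W=0$ has $q_H=\dim A_H=4$.

So the guess is false, and at $r=2$ we are forced to accept $q=4=r^2$. The next question is how fast the bound on $q$ must grow with $r$, and whether there is a polynomial bound at all.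

What is given beforehand is the following.

**Theorem A** (an effective form of Wagner's theorem on almost invariant subspaces)**.** Under the hypotheses above there is an admissible $W$ with $p_x(W)\le r$ and $q_x(W)\le r\cdot(r+1)^{r+1}$ for all $x\in X$.

The problem is taken from David Kazhdan and Alexander Polishchuk, "Almost invariant subspaces and operators", arXiv:2107.08085 (2021). The conjecture there says that it should be possible to improve the bound $r\cdot(r+1)^{r+1}$ to a polynomial function of $r$, at least when $G$ is finite. We shall prove this, for all groups, with $P(r)=13r^3$, and see that the true order of growth is $r^2$ up to a logarithm.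

## 2. Projective spaces force quadratic growth

**Theorem 2** (lower bounds, $G$ finite, any field $k$)**.**

(a) Let $Q$ be a prime power, $d\ge 2$, $r=Q^{d-1}$, $\kappa=\frac{Q^d-1}{Q-1}$. There are a finite-dimensional $V$, a finite group $G$ and a collection $X$ satisfying (1) with this $r$, such that every admissible $W$ with $p_x(W)\le\kappa-1$ for all $x$ has $q_x(W)=Q^d=rQ$ for all $x$. For $d=2$ we have $r=Q$ and $\kappa-1=r$, so $q_x(W)=r^2$ is forced.

(b) For every $r\ge 1$ there is an example with $G$ finite in which every admissible $W$ with all $p_x(W)\le r$ has $q_x(W)\ge (r^2+3)/4$.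

*Proof of (a).* This is the Fano computation in general. Let $\mathcal P$ be the set of points of $PG(d,Q)$ over $\mathbb F_Q$, $V=k^{\mathcal P}$, $G=PGL_{d+1}(\mathbb F_Q)$ permuting the basis, and $A_H=\langle e_u:u\notin H\rangle$ for each hyperplane $H$. A hyperplane has $\kappa$ points, and two distinct ones meet in $\frac{Q^{d-1}-1}{Q-1}$ points. Hence, for $H\ne H'$,
$$\dim A_H/(A_H\cap A_{H'})=|H'\setminus H|=\frac{(Q^d-1)-(Q^{d-1}-1)}{Q-1}=Q^{d-1}=r .$$
A sum of intersections of the $A_H$ is spanned by basis vectors; if it is $G$-invariant, it is $0$ or $V$, because $G$ is transitive on $\mathcal P$. Since $p_H(V)=|H|=\kappa$, the choice $V$ is excluded. So $W=0$ and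
$$q_H(0)=|\mathcal P|-\kappa=\frac{(Q^{d+1}-1)-(Q^d-1)}{Q-1}=Q^d.\qquad\square$$

*Proof of (b).* For $r=1$ take $V=k^3$, $G=S_3$, $X=\{ke_1,ke_2,ke_3\}$. An admissible $W$ is $0$ or $V$; $p_x(V)=2>1$, and $W=0$ has $q_x=1=(1^2+3)/4$.

Let $r\ge 2$. There is a power $Q$ of $2$ with $r/2<Q\le r$, and $Q\geq 2$. We thicken lines of the plane $PG(2,Q)$ so that they have exactly $r+1$ points. Let $\mathcal P=PG(2,Q)$, $V=k^{\mathcal P}$, $G=PGL_3(\mathbb F_Q)$, and let $X$ consist of all spaces $A_B=\langle e_u:u\notin B\rangle$, where $B=\ell\cup T$ with $\ell$ a line, $T\subset\mathcal P\setminus\ell$ and $|T|=r-Q$. Such $T$ exist because $r-Q\le Q\le Q^2=|\mathcal P\setminus\ell|$. The collection is $G$-stable, since $G$ maps lines to lines. Each $B$ has $(Q+1)+(r-Q)=r+1$ points, and any two such sets meet because any two lines meet. So $\dim A_B/(A_B\cap A_{B'})=|B'\setminus B|\le r$. As before, an admissible $W$ is $0$ or $V$, and $p_B(V)=r+1>r$ excludes $V$. Finally $2Q>r$ gives $Q\ge (r+1)/2$, so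
$$q_B(0)=(Q^2+Q+1)-(r+1)=Q^2+Q-r\ge\frac{(r+1)^2}{4}+\frac{r+1}{2}-r=\frac{r^2+3}{4}.\qquad\square$$

So any $P$ that works must satisfy $P(r)\ge r^2$ for every prime power $r$ and $P(r)\ge (r^2+3)/4$ for every $r$, already for finite groups.

## 3. The upper bound

**Theorem 1.** Let $k,V,X$ be arbitrary, let $G$ be any group acting linearly on $V$ and preserving $X$, and let $r\ge 1$ satisfy (1). Let $s\ge r$ be an integer and
$$K=\frac{2(s+1)}{s+1-r},\qquad m=1+\lfloor K\ln(rK^2)\rfloor .$$
Then there is a $G$-invariant subspace $W$, a finite sum of finite intersections of subspaces from $X$, with $p_x(W)\le s$ and $q_x(W)\le rm$ for all $x\in X$.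

**Corollary.** There is an admissible $W$ with $p_x(W)\le r$ and
$$q_x(W)\le r\bigl(1+\lfloor 2(r+1)\ln(4r(r+1)^2)\rfloor\bigr)\le 13r^3\qquad\text{for all }x\in X.$$
The middle expression is $O(r^2\log r)$. In particular the conjecture holds with $P(r)=13r^3$, and for all groups.

*Proof of the Corollary from Theorem 1.* Put $s=r$; then $K=2(r+1)$. Since $(r+1)^2\le 4r^2$ and $\ln r\le r-1$,
$$\ln(4r(r+1)^2)\le\ln(16r^3)=\ln 16+3\ln r\le 3+3(r-1)=3r .$$
So the middle expression is at most $r(1+6r(r+1))=6r^3+6r^2+r\le 13r^3$. $\square$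

The gain is for large $r$: at $r=1$ the formula gives $12$ while Theorem A gives $4$; at $r=2$ the two bounds are $52$ and $54$.

Together with Theorem 2, the optimal bound for $s=r$ lies between $(r^2+3)/4$ and $O(r^2\log r)$. Theorem 1 is also sharp up to a logarithmic factor in the setting of Theorem 2(a) with $s=\kappa-1$ (note $\kappa-1=Q+\dots+Q^{d-1}\ge r$). There $s+1-r=\frac{Q^{d-1}-1}{Q-1}$, so $K=\frac{2(Q^d-1)}{Q^{d-1}-1}\le 2(Q+1)$; the last inequality is $Q^d-1\le (Q+1)(Q^{d-1}-1)$, that is, $Q\le Q^{d-1}$. The upper bound $rm$ is then at most $r(1+2(Q+1)\ln(4r(Q+1)^2))$, against the forced value $rQ$. These notes do not determine whether the logarithm is necessary.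

## 4. Voting: coordinate families, and seven hyperplanes in $\mathbb C^4$

If $X$ is finite with $N$ members, there is an obvious invariant construction: let the members of $X$ vote. For $0<\theta<1$ put
$$W_\theta=\sum_{Y\subset X,\ |Y|>\theta N}\ \bigcap_{y\in Y}A_y .$$
This is admissible for every $G$ preserving $X$, since $G$ permutes the sets $Y$.

**Coordinate families.** Suppose $V$ has a basis $(e_u)$ and $A_x=\langle e_u:u\in S_x\rangle$ for all $x$. Let $w(u)$ be the fraction of $x\in X$ with $u\in S_x$. Then $W_\theta=\langle e_u:w(u)>\theta\rangle$: if $w(u)>\theta$, then $e_u$ lies in the intersection of all $A_y$ containing it, and conversely each intersection in the sum is spanned by basis vectors of weight $>\theta$. Counting pairs gives, for each $x$,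
$$\sum_{u\notin S_x}w(u)=\frac1N\sum_y|S_y\setminus S_x|\le r,\qquad \sum_{u\in S_x}(1-w(u))=\frac1N\sum_y|S_x\setminus S_y|\le r. \tag{2}$$
Take $\theta=\frac r{r+1}$. Each $u$ with $e_u\in W_\theta$, $u\notin S_x$ contributes more than $\frac{r}{r+1}$ to the first sum, so there are fewer than $r+1$ of them: $p_x(W_\theta)\le r$. Each $u\in S_x$ with $e_u\notin W_\theta$ contributes at least $\frac1{r+1}$ to the second sum, so $q_x(W_\theta)\le r(r+1)$. For these families the answer is quadratic, and we are done.

**Where this stops.** Let $k=\mathbb C$, $V=\mathbb C^4$, let $\omega$ be a primitive $7$th root of unity, and for $i\in\mathbb Z/7$ let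
$$\xi_i(z)=\sum_{j=0}^{3}\omega^{ij}z_j,\qquad A_i=\ker\xi_i .$$
The matrix $g=\mathrm{diag}(1,\omega,\omega^2,\omega^3)$ satisfies $\xi_i(gz)=\xi_{i+1}(z)$, so it permutes the seven hyperplanes cyclically. They are distinct hyperplanes, so $r=1$. By the Vandermonde determinant any four of the $\xi_i$ are independent, so any four of the $A_i$ meet in $0$. With $\theta=\frac12$ only sets $Y$ with $|Y|\ge 4$ vote, hence $W_{1/2}=0$ and $q_i(W_{1/2})=3>r(r+1)=2$. The same construction in $\mathbb C^d$ with $2d-1$ hyperplanes gives $r=1$ and $q_i(W_{1/2})=d-1$, unbounded. Another threshold $\theta$ does not help: with $n\ge d/\theta$ hyperplanes again $W_\theta=0$. Yet a perfect answer exists: $W=V=A_0+A_1$ has $p_i=1$, $q_i=0$.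

The step that breaks is (2). Put $E_t=\sum_{|Y|\ge tN}\bigcap_{y\in Y}A_y$ for $t\in(0,1]$. For coordinate families $\int_0^1q_x(E_t)\,dt$ equals the average of $q_x(A_y)$ over $y$; this is the second half of (2). For the seven hyperplanes, $E_t=V$ if $t\le\frac37$ (among $A_0,\dots,A_3$, the four triple intersections are lines spanning $\mathbb C^4$, the dual basis to $\xi_0,\dots,\xi_3$), and $E_t=0$ if $t>\frac37$. So the integral is $3\cdot\frac47=\frac{12}7$, while the average is $\frac67$. Counting needs a basis adapted to all $A_x$ simultaneously, and a basis of $\mathbb C^4$ is adapted to only four hyperplanes.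

**What survives.** Two things do.

* Any *two* chains of subspaces have a common adapted basis. So two "weighted subspaces" can be averaged, though not a whole collection.
* If two chains are averaged, a third subspace $A_x$ need not be adapted to them, but it satisfies a one-sided inequality, and the inequality has the useful sign.

So we do not average over $X$ or $G$ at all. We define an energy on weighted subspaces that measures the worst distance to the $A_x$, take a near-minimizer $E$, and use the midpoint of $E$ with $gE$ only as a competitor: if $gE$ were far from $E$, strict convexity would make the midpoint better than the minimum. This makes $E$ almost $G$-invariant, for any group. The near-minimizer need not be built from $X$, and a second use of minimality will repair that.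

## 5. Commensurable subspaces, filtrations and adapted bases

If $X=\emptyset$, take $W=0$. From now on $X\ne\emptyset$.

**Definition.** Two subspaces are **commensurable** if their intersection has finite codimension in each. Let $\mathcal L$ be the set of subspaces commensurable with the $A_x$.

For example, if $V$ has basis $(e_i)_{i\in\mathbb Z}$, then $\langle e_i:i\ge 0\rangle$ and $\langle e_i:i\ge 5\rangle$ are commensurable, while $\langle e_i:i\ge0\rangle$ and $\langle e_{2i}:i\ge 0\rangle$ are not.

Commensurability is an equivalence relation. For transitivity, let $U\sim U'\sim U''$. Since $(U\cap U')/(U\cap U'\cap U'')$ embeds in $U'/(U'\cap U'')$, the space $U\cap U'\cap U''$ has finite codimension in $U\cap U'$, hence in $U$, and by symmetry in $U''$. So $U\sim U''$. By (1) all $A_x$ are commensurable, so $\mathcal L$ is one class. The following facts hold.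

* $\mathcal L$ is closed under finite $+$ and $\cap$: for $U,U'\in\mathcal L$, $U\cap U'$ has finite codimension in $U$, and $(U+U')/U\cong U'/(U\cap U')$ is finite-dimensional.
* If $U\subset U'$ are in $\mathcal L$, then $\dim U'/U<\infty$, and everything between them is in $\mathcal L$.
* $\mathcal L$ is $G$-stable, since $gA_x=A_{gx}$.
* For $U\in\mathcal L$ and $x,y\in X$ we have $p_x(U)\le p_y(U)+r$ and $q_x(U)\le q_y(U)+r$. Indeed
$$p_x(U)\le\dim\frac{U}{U\cap A_y\cap A_x}=p_y(U)+\dim\frac{U\cap A_y}{U\cap A_y\cap A_x}\le p_y(U)+r,$$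
$$q_x(U)\le\dim\frac{A_x}{A_x\cap A_y\cap U}=\dim\frac{A_x}{A_x\cap A_y}+\dim\frac{A_x\cap A_y}{A_x\cap A_y\cap U}\le r+q_y(U).$$
So for fixed $U\in\mathcal L$ the finite numbers $p_x(U),q_x(U)$ are bounded as $x$ varies.

**Definition.** A **filtration** is a family $E=(E_t)_{t\in(0,1]}$ with $E_t\in\mathcal L$ and $E_t\supseteq E_{t'}$ for $t\le t'$, for which there are $0=t_0<\dots<t_n=1$ such that $E_t$ is constant on each $(t_{j-1},t_j]$. Its largest member is denoted $E_{0+}$, and we put $E_0:=V$.

A filtration is a weighted subspace: a vector has weight at least $t$ if it lies in $E_t$. If $V$ is finite-dimensional with basis $(e_u)$ and $f(u)\in[0,1]$ are weights, then $E_t=\langle e_u:f(u)\ge t\rangle$ is a filtration (when $V$ is finite-dimensional, every subspace of $V$ is in $\mathcal L$). A single $U\in\mathcal L$ gives the constant filtration $E_t=U$.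

**Lemma 0 (two chains).** Let $F=F_0\supseteq\dots\supseteq F_a=0$ and $F=F_0'\supseteq\dots\supseteq F_b'=0$ be chains in a finite-dimensional space. There is a basis of $F$ such that every $F_i$, every $F'_j$ and every $F_i\cap F'_j$ is spanned by a subset of it.

*Proof.* For $i<a$, $j<b$ choose a complement $N_{ij}$ of $(F_{i+1}\cap F_j')+(F_i\cap F'_{j+1})$ in $F_i\cap F_j'$. By descending induction (the spaces with $i=a$ or $j=b$ being $0$),
$$F_i\cap F'_j=\sum_{i'\ge i,\ j'\ge j}N_{i'j'} .$$
Let $d_{ij}=\dim F_i\cap F_j'$. The intersection of $F_{i+1}\cap F'_j$ and $F_i\cap F'_{j+1}$ is $F_{i+1}\cap F'_{j+1}$, so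
$$\dim N_{ij}=(d_{ij}-d_{i+1,j})-(d_{i,j+1}-d_{i+1,j+1}).$$
Summing over $i'\ge i$ gives $d_{ij'}-d_{i,j'+1}$, and then summing over $j'\ge j$ gives $d_{ij}$. So the dimensions of the summands add up to the dimension of the sum, and the sum is direct. The union of bases of all $N_{ij}$ is a basis of $F=F_0\cap F_0'$, and it is adapted to all $F_i\cap F_j'$, including $F_i=F_i\cap F_0'$ and $F'_j=F_0\cap F'_j$. $\square$

For three chains this fails: three distinct lines in $k^2$ have no common adapted basis.

**Coordinates for two filtrations.** Let $E,E'$ be filtrations, $B=E_{0+}+E'_{0+}$, and let $C\in\mathcal L$ with $C\subset E_1\cap E_1'$. Then $\dim B/C<\infty$. Apply Lemma 0 in $B/C$ to the two chains formed by $B/C$, the spaces $E_t/C$ (respectively $E'_t/C$), and $0$. We get vectors $b_i\in B$, finitely many, forming a basis of $B$ modulo $C$ adapted to both. Put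
$$f_i=\max\{t:b_i\in E_t\}\quad(\text{and }f_i=0\text{ if there is no such }t),$$
and define $f'_i$ likewise for $E'$. The maximum exists because $E$ is constant on intervals closed on the right. Since $b_i\in E_t$ exactly when $f_i\ge t$, we have for $t,\sigma,\sigma'\in(0,1]$
$$E_t=C+\langle b_i:f_i\ge t\rangle,\quad E'_t=C+\langle b_i:f'_i\ge t\rangle,\quad E_\sigma\cap E'_{\sigma'}=C+\langle b_i:f_i\ge\sigma,\ f_i'\ge\sigma'\rangle. \tag{3}$$

## 6. The midpoint of two filtrations

The midpoint should have weights $\frac{f_i+f'_i}2$. We define it without a basis, so that it does not depend on choices.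

**Definition.** The **midpoint** of $E$ and $E'$ is the family
$$M_t=\sum_{\sigma+\sigma'=2t,\ \sigma,\sigma'\in[0,1]}E_\sigma\cap E'_{\sigma'},\qquad t\in(0,1].$$

For example, let $E$ and $E'$ be constant, equal to $A$ and $A'$. If $t\le\frac12$, the pairs $(2t,0)$ and $(0,2t)$ contribute $A\cap V=A$ and $V\cap A'=A'$, so $M_t=A+A'$. If $t>\frac12$, then $\sigma,\sigma'$ are both positive and $M_t=A\cap A'$. Halfway between $A$ and $A'$ stands the pair $A+A'\supset A\cap A'$, each holding for half of the time.

**Claim.** With the notation of (3),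
$$M_t=C+\langle b_i:f_i+f_i'\ge 2t\rangle. \tag{4}$$

*Proof.* For "$\subset$", consider one term. If $\sigma,\sigma'>0$, (3) shows that it is $C$ plus the span of some $b_i$ with $f_i+f'_i\ge\sigma+\sigma'=2t$. If $\sigma=0$, it is $E'_{2t}=C+\langle b_i:f_i'\ge 2t\rangle$, also contained in the right side; similarly for $\sigma'=0$. (Both cannot vanish, as $t>0$.)

For "$\supset$", first $C\subset E_t\cap E'_t$. Next let $f_i+f_i'\ge 2t$ and put $\sigma=\min(f_i,2t)$, $\sigma'=2t-\sigma$. If $\sigma=f_i$, then $\sigma'=2t-f_i\le f'_i$; if $\sigma=2t$, then $\sigma'=0\le f_i'$. So $\sigma\le f_i$ and $0\le\sigma'\le f_i'$, and both are in $[0,1]$. Hence $b_i\in E_\sigma\cap E'_{\sigma'}$ (trivially for an index equal to $0$, as $E_0=E'_0=V$). $\square$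

By (4), $C\subset M_t\subset B$, so $M_t\in\mathcal L$; $M$ is decreasing, and it is constant between consecutive values $\frac{f_i+f_i'}2$ with intervals closed on the right. So $M$ is a filtration.

The proof of "$\supset$" used only that $b_i$ is a vector with $b_i\in E_t$ for $0<t\le f_i$ and $b_i\in E'_t$ for $0<t\le f'_i$. So we also have: if a vector $a$ lies in $E_g$ and in $E'_{g'}$, with $g,g'\in[0,1]$, then
$$a\in M_t\quad\text{whenever } t\in(0,1],\ 2t\le g+g'. \tag{5}$$

## 7. A strictly convex energy

Fix $c\in(\frac12,1)$ and $0<\eta<1-c$, and put $\alpha(t)=c+\eta(2t-1)$. Then $\alpha(t)\in[c-\eta,c+\eta]\subset(0,1)$ for $t\in[0,1]$, because $\eta<1-c<\frac12<c$; moreover $\int_0^1\alpha\,dt=c$.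

**Definition.** The **energy** of a filtration $E$ is
$$\Phi_x(E)=\int_0^1\bigl[\alpha(t)\,p_x(E_t)+(1-\alpha(t))\,q_x(E_t)\bigr]dt\ \ge 0,\qquad S(E)=\sup_{x\in X}\Phi_x(E).$$

$S(E)<\infty$, because $E$ takes finitely many values in $\mathcal L$ and $p_x,q_x$ of each are bounded in $x$. In a coordinate family with weights $f(u)$ in a finite-dimensional space, $\int p_x(E_t)\,dt=\sum_{u\notin S_x}f(u)$ and $\int q_x(E_t)\,dt=\sum_{u\in S_x}(1-f(u))$: these are the sums in (2). The energy is a weighted combination of the two, and the tilt $\eta(2t-1)$ will make it strictly convex.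

**Lemma 1 (convexity).** Let $E,E'$ be filtrations with midpoint $M$, let $x\in X$ and $C=E_1\cap E'_1\cap A_x$, and let $b_i,f_i,f'_i$ be as in (3). Then
$$\Phi_x(M)\le\tfrac12\Phi_x(E)+\tfrac12\Phi_x(E')-\tfrac\eta4\sum_i(f_i-f_i')^2 .$$

*Proof.* We split the energy into three parts relative to $C$: one computed exactly in the basis $b_i$, one constant, and one where $A_x$ enters and only an inequality is available. For any filtration $D$ with $D_1\supset C$,
$$p_x(D_t)=\dim D_t/C-\dim(D_t\cap A_x)/C,\qquad q_x(D_t)=\dim A_x/C-\dim(D_t\cap A_x)/C,$$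
so
$$\alpha\,p_x(D_t)+(1-\alpha)\,q_x(D_t)=\alpha\dim D_t/C+(1-\alpha)\dim A_x/C-\dim(D_t\cap A_x)/C. \tag{6}$$
This applies to $D=E,E',M$; for $M$ by (4).

**First term.** Let $h(f)=\int_0^f\alpha(t)\,dt=(c-\eta)f+\eta f^2$. By (3), $\dim E_t/C=\#\{i:f_i\ge t\}$, so $\int\alpha\dim E_t/C\,dt=\sum_ih(f_i)$. Likewise we get $\sum_ih(f_i')$ for $E'$ and, by (4), $\sum_ih\bigl(\frac{f_i+f'_i}2\bigr)$ for $M$. Since $\bigl(\frac{f+f'}2\bigr)^2=\frac12f^2+\frac12f'^2-\frac14(f-f')^2$,
$$h\bigl(\tfrac{f+f'}2\bigr)=\tfrac12h(f)+\tfrac12h(f')-\tfrac\eta4(f-f')^2 .$$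

**Second term.** Its integral is $(1-c)\dim A_x/C$ for all three filtrations.

**Third term.** Apply Lemma 0 in the finite-dimensional space $A_x/C$ to the chains given by $A_x\cap E_t$ and by $A_x\cap E'_t$. We get a basis $(a_j)$ of $A_x$ modulo $C$ adapted to both, with $g_j=\max\{t:a_j\in E_t\}$ (or $0$) and $g_j'$ likewise. Then $\int\dim(E_t\cap A_x)/C\,dt=\sum_jg_j$, and for $E'$ it is $\sum_jg'_j$. If $g_j+g_j'\ge2t$, then $a_j\in A_x\cap M_t$ by (5). The $a_j$ are independent modulo $C$, so $\dim(A_x\cap M_t)/C\ge\#\{j:g_j+g_j'\ge 2t\}$, and integrating,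
$$\int_0^1\dim(A_x\cap M_t)/C\,dt\ \ge\ \sum_j\frac{g_j+g'_j}2 .$$
The third term enters (6) with a minus sign, so this inequality goes in the direction we need. Adding the three parts proves the lemma. $\square$

The inequality in the third term can be strict: for three distinct lines $A,A',A_x$ in $k^2$ and the constant filtrations $A,A'$, we have $C=0$, the left side is $\int_0^{1/2}\dim(A_x\cap k^2)\,dt=\frac12$, and the right side is $0$. The failure of a common adapted basis for $E$, $E'$, $A_x$ only lowers the energy of the midpoint.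

## 8. Near-minimizers are almost invariant

Put $\rho=\inf_ES(E)$ over all filtrations. For the constant filtration $E_t=A_y$,
$$\Phi_x(E)=c\,p_x(A_y)+(1-c)\,q_x(A_y)\le r$$
by (1), so $0\le\rho\le r$. For $g\in G$ let $gE=(gE_t)$. Since $gA_x=A_{gx}$, we have $\Phi_{gx}(gE)=\Phi_x(E)$ and so $S(gE)=S(E)$.

**Lemma 2 (almost invariance).** Let $0<\delta<1$, $0<\varepsilon<\eta\delta^2/4$ and $S(E)\le\rho+\varepsilon$. Then $gE_t\subset E_{t-\delta}$ for all $g\in G$ and $t\in(\delta,1]$.

*Proof.* Suppose $gE_t\not\subset E_{t-\delta}$. Let $E'=gE$ and let $M$ be the midpoint of $E$ and $E'$. For any $x\in X$ take the basis of Lemma 1. By (3), $E'_t=C+\langle b_i:f'_i\ge t\rangle$ and $E_{t-\delta}=C+\langle b_i:f_i\ge t-\delta\rangle$. So some $i$ has $f'_i\ge t$ and $f_i<t-\delta$, hence $\sum_i(f_i-f'_i)^2\ge\delta^2$, and Lemma 1 gives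
$$\Phi_x(M)\le\tfrac12S(E)+\tfrac12S(gE)-\tfrac\eta4\delta^2\le\rho+\varepsilon-\tfrac\eta4\delta^2 .$$
The basis depends on $x$, but the bound does not. So $S(M)\le\rho+\varepsilon-\eta\delta^2/4<\rho$, contradicting the definition of $\rho$. $\square$

## 9. Intersections from $X$ that fall into $E$

It is tempting to take $W=E_t$ for a suitable $t$. But $E_t$ is only almost invariant, and nothing says that it is a sum of intersections from $X$. So we produce, for each $x$, an intersection of members of $X$ that starts with $A_x$ and lies inside $E_t$. The point: for $I\in\mathcal L$ compare $E$ with $E+I$. A new direction outside $A_y$ costs $\alpha$ in the energy $\Phi_y$; a new direction inside $A_y$ saves $1-\alpha$. If every $A_y$ contained almost all the new directions, $E+I$ would beat the minimum. So some $A_y$ contains at most a proportion of about $c$ of them, and intersecting $I$ with this $A_y$ removes a definite proportion of the part of $I$ outside $E$.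

**Lemma 3 (cutting).** Let $S(E)\le\rho+\varepsilon$ with $\varepsilon>0$. For $I\in\mathcal L$ put
$$D(I)=\int_0^1\dim I/(I\cap E_t)\,dt .$$
Then there is $y\in X$ with $D(I\cap A_y)\le(c+\eta)D(I)+2\varepsilon$.

*Proof.* **Choice of $y$.** The family $E+I:=(E_t+I)_t$ is a filtration, so $S(E+I)\ge\rho$. As $S$ is a supremum, there is $y$ with
$$\Phi_y(E+I)\ge\rho-\varepsilon\ge\Phi_y(E)-2\varepsilon .$$

**Change of $p_y$ and $q_y$.** Let $d_t=\dim(E_t+I)/E_t=\dim I/(I\cap E_t)$, and let $d'_t$ be the dimension of the image of $(E_t+I)\cap A_y$ in $V/E_t$. Then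
$$q_y(E_t)-q_y(E_t+I)=\dim\frac{(E_t+I)\cap A_y}{E_t\cap A_y}=d'_t .$$
For $U\subset U'$ in $\mathcal L$ put $C=U\cap A_y$. Then $p_y(U)-q_y(U)=\dim U/C-\dim A_y/C$ and $p_y(U')-q_y(U')=\dim U'/C-\dim A_y/C$, because the terms $\dim(U\cap A_y)/C$ and $\dim(U'\cap A_y)/C$ cancel. So $p_y-q_y$ grows by $\dim U'/U$. With $U=E_t$, $U'=E_t+I$ this gives $p_y(E_t+I)-p_y(E_t)=d_t-d'_t$.

**Conclusion.** Therefore
$$-2\varepsilon\le\Phi_y(E+I)-\Phi_y(E)=\int_0^1\bigl[\alpha(d_t-d'_t)-(1-\alpha)d'_t\bigr]dt=\int_0^1(\alpha d_t-d'_t)\,dt,$$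
and $\int_0^1d_t'\,dt\le(c+\eta)D(I)+2\varepsilon$. The image of $I\cap A_y$ in $V/E_t$ is contained in that of $(E_t+I)\cap A_y$, so $\dim(I\cap A_y)/(I\cap A_y\cap E_t)\le d_t'$, and $D(I\cap A_y)\le\int_0^1 d'_t\,dt$. $\square$

## 10. Choice of parameters and proof of Theorem 1

We will use two nearby levels of $E$: the space $E_{1-\lambda}$, into which the intersections must fall, and the slightly larger $E_{1-\lambda-\delta}$, which contains all $G$-translates of $E_{1-\lambda}$ and must satisfy $p_x\le s$.

**Parameters.** Put $\tau=s+1-r\ge 1$, so that $s+1=r+\tau$ and $K=2(s+1)/\tau>2$. Let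
$$c=1-\frac1K\in(\tfrac12,1),\qquad\lambda=\frac1K .$$
Two strict inequalities hold. First, $c(s+1)=s+1-\frac\tau2=r+\frac\tau2$, and
$$c(s+1)(1-\lambda)=\Bigl(r+\frac\tau2\Bigr)\Bigl(1-\frac\tau{2(r+\tau)}\Bigr)=r+\frac\tau2-\frac\tau2\cdot\frac{r+\tau/2}{r+\tau}>r .$$
Second, $m>K\ln(rK^2)$ and $1-\frac1K\le\exp(-\frac1K)$, so $c^m\le\exp(-m/K)<\frac1{rK^2}$ and
$$c^m\,\frac r{1-c}=c^m\,rK<\frac1K=\lambda .$$
By continuity we can choose first $\eta$, then $\delta$, then $\varepsilon$, all positive and so small that $\eta<1-c$, $\delta<1-\lambda$, $\varepsilon<\eta\delta^2/4$, and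
$$(c-\eta)(s+1)(1-\lambda-\delta)>r+\varepsilon, \tag{7}$$
$$(c+\eta)^m\,\frac{r+\varepsilon}{1-c-\eta}+\frac{2\varepsilon}{1-c-\eta}<\lambda. \tag{8}$$
(First $\eta$ is chosen so that both hold with $\delta=\varepsilon=0$; then $\delta$ so that (7) holds with $\varepsilon=0$; then $\varepsilon$.) Fix a filtration $E$ with $S(E)\le\rho+\varepsilon\le r+\varepsilon$; it exists because $\rho$ is an infimum.

**Step 1: $p_x(E_{1-\lambda-\delta})\le s$ for all $x$.** This bounds the excess. If $U\subset U'$, then $U/(U\cap A_x)$ embeds in $U'/(U'\cap A_x)$, so $p_x(E_t)$ is nonincreasing in $t$. If the claim failed for some $x$, we would have $p_x(E_t)\ge s+1$ for all $t\le1-\lambda-\delta$, so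
$$\Phi_x(E)\ge(c-\eta)(s+1)(1-\lambda-\delta)>r+\varepsilon$$
by (7), contradicting $S(E)\le r+\varepsilon$.

**Step 2: for each $x\in X$ there is an intersection $I_x=A_x\cap A_{y_1}\cap\dots\cap A_{y_m}$ with $y_i\in X$ and $I_x\subset E_{1-\lambda}$; moreover $\dim A_x/I_x\le mr$.** This produces the building blocks of $W$. Since $1-\alpha\ge1-c-\eta$,
$$D(A_x)=\int_0^1q_x(E_t)\,dt\le\frac{\Phi_x(E)}{1-c-\eta}\le\frac{r+\varepsilon}{1-c-\eta} .$$
Apply Lemma 3 $m$ times, starting with $I=A_x$ and replacing $I$ by $I\cap A_y$ each time (this stays in $\mathcal L$). With $\beta=c+\eta<1$, the resulting $I_x$ satisfies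
$$D(I_x)\le\beta^mD(A_x)+2\varepsilon(1+\beta+\dots+\beta^{m-1})\le(c+\eta)^m\,\frac{r+\varepsilon}{1-c-\eta}+\frac{2\varepsilon}{1-c-\eta}<\lambda$$
by (8). Now dimensions are integers: if $I_x\not\subset E_{1-\lambda}$, then $I_x\not\subset E_t$ for all $t\in[1-\lambda,1]$, so $\dim I_x/(I_x\cap E_t)\ge1$ there and $D(I_x)\ge\lambda$, a contradiction. Finally, if $U\subset A_z$, then $U/(U\cap A_y)$ embeds in $A_z/(A_z\cap A_y)$, so intersecting with $A_y$ lowers the dimension by at most $r$. All the spaces here lie in $A_x$, so $m$ cuts cost at most $mr$.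

**Step 3: $W=\sum_{x\in X}\sum_{g\in G}gI_x$ has all required properties.** It is $G$-invariant by construction. Lemma 2 with $t=1-\lambda>\delta$ gives
$$W\subset\sum_{g\in G}gE_{1-\lambda}\subset E_{1-\lambda-\delta},$$
so $p_x(W)\le p_x(E_{1-\lambda-\delta})\le s$ by Step 1. Since $I_x\subset W\cap A_x$, we have $q_x(W)\le\dim A_x/I_x\le mr$ by Step 2. Each $gI_x=A_{gx}\cap A_{gy_1}\cap\dots\cap A_{gy_m}$ is a finite intersection of members of $X$. It remains to see that finitely many summands suffice. Fix $x_0\in X$. We have $I_{x_0}\subset W\subset E_{1-\lambda-\delta}$ with both ends in $\mathcal L$, so $\dim W/I_{x_0}<\infty$. The finite-dimensional space $W/I_{x_0}$ is the sum of the images of the $gI_x$, hence of finitely many of them. So $W$ is the sum of $I_{x_0}$ and finitely many of the $gI_x$. $\blacksquare$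

**Remark (where the logarithm enters).** By the first estimate in Step 2 and monotonicity of $q_x(E_t)$ in $t$, the space $E_{1-\lambda}$ itself satisfies $\lambda\,q_x(E_{1-\lambda})\le\frac{r+\varepsilon}{1-c-\eta}$, which for small $\eta,\varepsilon$ is about $rK$; this gives only a bound of about $rK^2$, cubic in $r$ when $s=r$. Cutting does better. Each cut costs at most $r$ dimensions and multiplies $D$ by about $1-\frac1K$. It has to bring $D$ from about $rK$ to below $\frac1K$, and this takes about $K\ln(rK^2)$ cuts.
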